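# Overlap curves and super-exponential condensation with two maps

## 1. Words with the same letters and the curves they cut out

Put
$$S=\{(a,b)\in\mathbb R^2:\ 0<|a|<1,\ 0<|b|<1\},$$
and for $(a,b)\in S$ let $\Phi_{a,b}=(\varphi_1,\varphi_2)$, where $\varphi_1(x)=ax$ and $\varphi_2(x)=bx+1$. For a finite word $\mathtt i=i_1\cdots i_n$ in the letters $1,2$ write $\varphi_{\mathtt i}=\varphi_{i_1}\circ\cdots\circ\varphi_{i_n}$ and $\varphi_{\mathtt i}(x)=r_{\mathtt i}x+\tau_{\mathtt i}$. The empty word gives the identity, so $r_\emptyset=1$ and $\tau_\emptyset=0$. We regard $r_{\mathtt i}$ and $\tau_{\mathtt i}$ as polynomials in $a,b$. Since $\varphi_{\mathtt{uv}}(x)=r_{\mathtt u}(r_{\mathtt v}x+\tau_{\mathtt v})+\tau_{\mathtt u}$,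
$$r_{\mathtt{uv}}=r_{\mathtt u}r_{\mathtt v},\qquad \tau_{\mathtt{uv}}=\tau_{\mathtt u}+r_{\mathtt u}\tau_{\mathtt v}.\tag{1}$$
Reading a word letter by letter, with $\tau_1=0$ and $\tau_2=1$, we get
$$\tau_{\mathtt i}=\sum_{k:\ i_k=2} r_{i_1\cdots i_{k-1}}=\sum_{m=0}^{q-1}b^m a^{c_m},\tag{2}$$
where $q$ is the number of 2's in $\mathtt i$ and $c_m$ is the number of 1's before the $(m+1)$-st 2.

The *type* of a word is the pair $(p,q)$ = (number of 1's, number of 2's). Words of type $(p,q)$ have $r_{\mathtt i}=a^pb^q$. A word is determined by its type together with the polynomial $\tau_{\mathtt i}$: the monomials in (2) have different powers of $b$, so $\tau_{\mathtt i}$ reveals $c_0\le c_1\le\dots\le c_{q-1}$, and then the word is $1^{c_0}2\,1^{c_1-c_0}2\cdots 2\,1^{p-c_{q-1}}$. Hence, for distinct words of the same type, $\tau_{\mathtt i}-\tau_{\mathtt j}$ is a nonzero polynomial.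

**Definition 1.** For distinct words $\mathtt i,\mathtt j$ of the same type, $P_{\mathtt i,\mathtt j}:=\tau_{\mathtt i}-\tau_{\mathtt j}\in\mathbb Z[a,b]\setminus\{0\}$ is an *overlap polynomial*.

Three examples. First, $\tau_{12}=a$ and $\tau_{21}=1$, so $P_{21,12}=1-a$, which is positive everywhere on $S$. Second, $\tau_{1212}=a+a^2b$ and $\tau_{2211}=1+b$, so
$$P_{1212,2211}=a+a^2b-1-b=(a-1)\bigl(1+b(1+a)\bigr).$$
In $S$ it vanishes exactly on the arc $b=-1/(1+a)$, $0<a<1$. At $a=\tfrac12$, $b=-\tfrac23$, for instance, both translation parts equal $\tfrac13$, and $\varphi_{1212}=\varphi_{2211}$. Third,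
$$P_{122211,\,211122}=a+ab+ab^2-1-a^3b-a^3b^2$$
vanishes at the point $(\lambda,\lambda)$ with $\lambda=(\sqrt5-1)/2$: using $\lambda+\lambda^2=1$, its value is $\lambda^3(1-\lambda-\lambda^2)=0$. We return to this point in Section 9.

The zeros of an overlap polynomial in $S$ are parameters at which two different words give the same map. The proof turns on a *chain* of such curves. We shall build points $y_0,y_1,y_2,\dots$ in $S$ and overlap polynomials $P_0,P_1,P_2,\dots$, coming from longer and longer words, such that
$$P_k(y_k)=0\quad\text{and}\quad P_k(y_{k+1})=0\qquad\text{for all }k.$$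
Thus $y_{k+1}$ is reached from $y_k$ by a tiny step *along* a zero curve of $P_k$, up to a place where this curve meets a zero curve of the next polynomial $P_{k+1}$. At the limit point every $P_k$ is extremely small, because the limit is as close to the exact zero $y_{k+1}$ of $P_k$ as we please. The steps can also be arranged so that the limit lies on none of the curves. So the chain produces parameters at which different words give almost the same map, at every length, while no two words ever give the same map.

## 2. Exact overlaps, $\Delta_n$, and two maps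

Let $\Phi=(\varphi_i)_{i\in I}$ be a finite tuple of contracting similitudes of the line, $\varphi_i(x)=r_ix+t_i$ with $0<|r_i|<1$, $t_i\in\mathbb R$.

**Definition 2.** $\Phi$ has *exact overlaps* if $\varphi_{\mathtt i}=\varphi_{\mathtt j}$ for some finite words $\mathtt i\ne\mathtt j$, possibly of different lengths. For similitudes $f,g$ let $d(f,g)=|f(0)-g(0)|$ if they have the same contraction ratio (including sign) and $d(f,g)=\infty$ otherwise. Put
$$\Delta_n=\min\{d(\varphi_{\mathtt i},\varphi_{\mathtt j}):\ \mathtt i,\mathtt j\in I^n,\ \mathtt i\neq\mathtt j\}.$$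
$\Phi$ has *super-exponential condensation* if $\lim_{n\to\infty}\frac1n\log\Delta_n=-\infty$.

Two examples with two maps. For $a=b=\tfrac12$, (2) gives $\tau_{\mathtt i}=\sum_{k:i_k=2}2^{-(k-1)}$: these are binary expansions. Distinct words of length $n$ have values $\tau$ that differ by a nonzero integer multiple of $2^{-(n-1)}$, and $1^{n-1}2$, $1^n$ differ by exactly that, so $\Delta_n=2^{-(n-1)}$: exponential decay only. For $a=b=\lambda$, the golden value above, $\tau_{122}=\lambda+\lambda^2=1=\tau_{211}$ with equal ratios $\lambda^3$, so $\varphi_{122}=\varphi_{211}$, and $\Delta_n=0$ for all $n\ge3$ (append a common tail to both words). Condensation here is caused by an exact overlap. The question is whether it can happen without one.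

The problem comes from Balázs Bárány and Antti Käenmäki, "Super-exponential condensation without exact overlaps", arXiv:1910.04623 (2019). Three maps are enough: for a suitable two-parameter family $\Phi_{\lambda,t}$ of triples with common ratio $\lambda$, uncountably many pairs $(\lambda,t)$ give super-exponential condensation, even at arbitrarily prescribed super-exponential speed, and no exact overlaps. Earlier examples used 6 maps and 4 maps. The problem asks whether two maps can do it. They can:

**Theorem A.** Let $\lambda=(\sqrt5-1)/2$ and let $(\varepsilon_n)$ be any sequence of positive numbers. Every neighborhood of $(\lambda,\lambda)$ contains continuum many $(a,b)$, with $a,b$ algebraically independent over $\mathbb Q$, such that $\Phi_{a,b}$ has no exact overlaps and $\Delta_n\le\varepsilon_n$ for all large $n$.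

With $\varepsilon_n=e^{-n^2}$ we get $\frac1n\log\Delta_n\le -n$ for large $n$, which answers the question: yes. (Algebraically independent means that no nonzero polynomial in $\mathbb Z[a,b]$ vanishes at the point.) The second theorem says for which ratios this can happen.

**Theorem B.** (i) If $|r_1|+|r_2|\le1$, then a tuple $(\varphi_1,\varphi_2)$ with these ratios never has super-exponential condensation without exact overlaps. (ii) For every nonempty open $V\subset\{(a,b)\in S:|a|+|b|>1\}$ and every positive sequence $(\varepsilon_n)$, the conclusion of Theorem A holds for continuum many $(a,b)\in V$; that is, $a,b$ are algebraically independent over $\mathbb Q$, $\Phi_{a,b}$ has no exact overlaps, and $\Delta_n\le\varepsilon_n$ for all large $n$.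

## 3. Both properties in terms of overlap polynomials

**Normalization.** This reduces an arbitrary pair to some $\Phi_{a,b}$. If $\varphi_1,\varphi_2$ have the same fixed point, they commute, so $\varphi_{12}=\varphi_{21}$ is an exact overlap. Otherwise let $x_1$ be the fixed point of $\varphi_1$; then $s:=\varphi_2(x_1)-x_1\ne0$. Conjugating by $h(x)=(x-x_1)/s$ turns $\varphi_1$ into $x\mapsto r_1x$, and turns $\varphi_2$ into a map of ratio $r_2$ sending $0$ to $h(\varphi_2(x_1))=1$. So we obtain $\Phi_{a,b}$ with $a=r_1$, $b=r_2$. Conjugation preserves equality of maps, hence exact overlaps. Two maps of equal ratio differ by a constant, and conjugation by $h$ divides this constant by $s$, so every $\Delta_n$ is multiplied by the same factor $1/|s|$.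

**Upper bounds for $\Delta_n$.** We need one overlap polynomial to control $\Delta_n$ for *all* large $n$. Let $\mathtt i\ne\mathtt j$ have the same type and length $m$, and let $n\ge m$. Append any word $\mathtt u$ of length $n-m$. By (1) and $r_{\mathtt i}=r_{\mathtt j}$, $\tau_{\mathtt{iu}}-\tau_{\mathtt{ju}}=\tau_{\mathtt i}-\tau_{\mathtt j}=P_{\mathtt i,\mathtt j}$. Since $\mathtt{iu}\ne\mathtt{ju}$ have length $n$ and the same ratio,
$$\Delta_n(a,b)\le|P_{\mathtt i,\mathtt j}(a,b)|\qquad\text{for all }n\ge m.\tag{3}$$

**Changing the tails.** If instead different tails of equal type are appended, the polynomial changes slightly. For $\mathtt v,\mathtt w$ of equal type and any $\mathtt u$, two applications of (1) give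
$$P_{\mathtt{iuv},\mathtt{juw}}=P_{\mathtt i,\mathtt j}+r_{\mathtt i}r_{\mathtt u}(\tau_{\mathtt v}-\tau_{\mathtt w}).\tag{4}$$
The words on the left have the same type, and they are distinct since $\mathtt i\neq\mathtt j$ have equal length. So (4) again gives an overlap polynomial.

**Lemma 1.** If $\Phi_{a,b}$, $(a,b)\in S$, has an exact overlap, then some overlap polynomial vanishes at $(a,b)$.

The words in an exact overlap may have different types; the lemma repairs this.

**Proof.** Let $\varphi_{\mathtt i}=\varphi_{\mathtt j}$, $\mathtt i\ne\mathtt j$. Neither word is empty, since the identity is not a contraction. Then $\varphi_{\mathtt{ij}}=\varphi_{\mathtt i}\varphi_{\mathtt j}=\varphi_{\mathtt j}\varphi_{\mathtt i}=\varphi_{\mathtt{ji}}$, and $\mathtt{ij}$, $\mathtt{ji}$ have the same type. If $\mathtt{ij}\neq\mathtt{ji}$, then $P_{\mathtt{ij},\mathtt{ji}}(a,b)=0$.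

Suppose $\mathtt{ij}=\mathtt{ji}$. By the Lyndon–Schützenberger theorem, $\mathtt i=\mathtt w^k$ and $\mathtt j=\mathtt w^l$ for one word $\mathtt w$. (Induction on $|\mathtt i|+|\mathtt j|$: if the lengths agree, then $\mathtt i=\mathtt j$. Otherwise, say, $\mathtt j=\mathtt{ik}$ with $\mathtt k$ nonempty; then $\mathtt{iik}=\mathtt{iki}$, so $\mathtt{ik}=\mathtt{ki}$, and by induction $\mathtt i,\mathtt k$, hence $\mathtt j$, are powers of one word.) Here $k\ne l$ since $\mathtt i\neq\mathtt j$, while $\varphi_{\mathtt i}=\varphi_{\mathtt j}$ gives $|r_{\mathtt w}|^k=|r_{\mathtt w}|^l$, impossible for $0<|r_{\mathtt w}|<1$. $\square$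

For $\mathtt i=122$, $\mathtt j=211$ and $a=b=\lambda$, the words $\mathtt{ij}$, $\mathtt{ji}$ are $122211$, $211122$, the third example of Section 1.

So the task has become: find points of $S$ at which no overlap polynomial vanishes, but at which overlap polynomials of words of length $\le n$ are as small as $\varepsilon_n$, for every large $n$.

## 4. Ratios with $|a|+|b|\le1$: separated cylinders

Recall that $\Phi_{a,b}$ has a unique attractor: a unique nonempty compact set $X$ with $X=\varphi_1(X)\cup\varphi_2(X)$. It contains the fixed points $0$ of $\varphi_1$ and $1/(1-b)$ of $\varphi_2$, which differ. Let $I$ be the convex hull of $X$, an interval of positive length $|I|$.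

**Position of $\varphi_1(I)$ and $\varphi_2(I)$.** This is needed for both parts of Theorem B. Since $\varphi_i(X)\subset X$ and $\varphi_i$ is affine, $\varphi_i(I)\subset I$. Both endpoints of $I$ lie in $X\subset\varphi_1(I)\cup\varphi_2(I)$. Neither $\varphi_1(I)$ nor $\varphi_2(I)$ contains both endpoints, since both are shorter than $I$. Hence
$$\text{one of }\varphi_1(I),\varphi_2(I)\text{ contains the left endpoint of }I,\text{ the other the right endpoint.}\tag{5}$$
Being subintervals of $I$, they start at these endpoints, and their lengths are $|a||I|$ and $|b||I|$. Therefore: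

* if $|a|+|b|<1$, then $\varphi_1(I)\cap\varphi_2(I)=\emptyset$;
* if $|a|+|b|\le1$, then $\varphi_1(I)$ and $\varphi_2(I)$ have disjoint interiors;
* if $|a|+|b|>1$, then $\varphi_1(I)\cup\varphi_2(I)=I$, so $X=I$ by uniqueness of the attractor, and $\varphi_1(I)\cap\varphi_2(I)$ is an interval of positive length.

**Proof of Theorem B(i).** If the two maps share a fixed point, there is an exact overlap. Otherwise, by the normalization, consider $\Phi_{a,b}$ with $|a|+|b|\le1$. Let $\mathtt i\ne\mathtt j$ be words of length $n$ with $r_{\mathtt i}=r_{\mathtt j}$, and let $\mathtt w$ be their longest common prefix. Then $\varphi_{\mathtt i}(I)$ and $\varphi_{\mathtt j}(I)$ lie one in $\varphi_{\mathtt w}(\varphi_1(I))$ and the other in $\varphi_{\mathtt w}(\varphi_2(I))$, so their interiors are disjoint. They are translates of each other by the distance $d(\varphi_{\mathtt i},\varphi_{\mathtt j})$, and each has length $|r_{\mathtt i}||I|$. Hence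
$$d(\varphi_{\mathtt i},\varphi_{\mathtt j})\ge|r_{\mathtt i}||I|\ge\min(|a|,|b|)^n|I|.$$
So $\Delta_n\ge\min(|a|,|b|)^n|I|$, and $\frac1n\log\Delta_n$ is bounded below. $\square$

This is consistent with the second example of Section 1: on the arc $b=-1/(1+a)$ we have $|a|+|b|=(1+a+a^2)/(1+a)>1$.

## 5. Dense curves give infinitely many $n$, but not all $n$

A natural plan for $|a|+|b|>1$ is a category argument. Suppose we knew that the zeros of overlap polynomials are dense in some open set $V\subset S$. For each $N$, let $U_N$ be the set of points of $V$ at which $|P_{\mathtt i,\mathtt j}|<\varepsilon_n$ for some $n\ge N$ and some distinct words $\mathtt i,\mathtt j$ of the same type and length $n$. It is open. It is dense: a zero $z$ of some $P_{\mathtt i,\mathtt j}$ is also a zero of $P_{\mathtt{iu},\mathtt{ju}}=P_{\mathtt i,\mathtt j}$ with $\mathtt u$ as long as we like. For every nonzero $R\in\mathbb Z[a,b]$ the set where $R\ne0$ is open and dense. By Baire's theorem, a dense set of points lies in all these sets. At such points there are no exact overlaps, by Lemma 1, and $\Delta_n\le\varepsilon_n$ for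 *infinitely many* $n$.

But condensation is a limit, and we need all large $n$. Try to build the point by hand, with nested discs $V_k$ around zeros $z_k$ of $P_k$, where $P_k$ comes from words of length $n_k$. For $n_k\le n<n_{k+1}$ the bound we have for $\Delta_n$ is $|P_k|$, so we need $|P_k|\le\varepsilon_n$ up to $n=n_{k+1}-1$ at the limit point. Here the plan stops. Density supplies a zero $z_{k+1}\in V_k$ of some $P_{k+1}$, but its word length $n_{k+1}$ is known only after $z_{k+1}$ has been chosen. By then $|P_k(z_{k+1})|$ is a fixed number, in general positive, and nothing prevents $\varepsilon_{n_{k+1}-1}$ from being smaller.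

The obstacle disappears if $P_k(z_{k+1})=0$ *exactly*. Then first $z_{k+1}$ and $n_{k+1}$ are chosen, and afterwards a disc around $z_{k+1}$ so small that $|P_k|<\varepsilon_{n_{k+1}}$ on it. So the next point has to lie on the zero curve of the previous polynomial, and yet be a different point. On the one-parameter family $a=b$ there is no room for this: by (2), $\tau_{\mathtt i}(a,a)=\sum_{k:i_k=2}a^{k-1}$ determines a word of given length, so $P_k(a,a)$ is a nonzero polynomial with finitely many zeros, and a zero close enough to $z_k$ is $z_k$ itself. With two parameters we can move along a curve.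

How do we find a zero of a new overlap polynomial on a given curve, close to a given point $y$? Suppose a second overlap polynomial $P'$ also vanishes at $y$ but not on the curve. Along the curve, just after $y$, $P'$ has a constant sign. By (4) we may add to $P'$ a tiny term, of the *opposite* sign at $y$, by changing the tails of its words. The result is an overlap polynomial with one sign at $y$ and the other sign further along, so it vanishes in between. Two things must be guarded in order to iterate: the new zero must lie on a genuine curve of the new polynomial, not be an isolated zero, and this new curve must not be part of the old one. The next section has the tools for that.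

## 6. Real zero sets: isolated zeros, arcs, sign changes

For $F\in\mathbb R[a,b]$ let $Z(F)$ be its zero set in $\mathbb R^2$. An irreducible polynomial can have an isolated real zero: $a^2+b^2$ at the origin. We use three standard facts.

**Fact 1.** If $Q\in\mathbb R[a,b]$ is irreducible and $Q\nmid F$, then $Z(Q)\cap Z(F)$ is finite.

**Proof.** If $Q$ involves $b$, then by Gauss's lemma $Q$ is irreducible in $\mathbb R(a)[b]$ and does not divide $F$ there, so $uQ+vF=1$ for some $u,v\in\mathbb R(a)[b]$. Clearing denominators, $UQ+VF=h(a)$ with $U,V\in\mathbb R[a,b]$ and $h\ne0$, so common zeros have only finitely many values of $a$. If $Q$ involves only $a$, this is clear. The same argument in the other variable bounds the values of $b$. $\square$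

**Fact 2.** If $Q(y)=0$ and $Q$ takes both signs in every neighborhood of $y$, then $y$ is a non-isolated point of $Z(Q)$.

**Proof.** If $y$ were isolated, $Q$ would have no zero in some punctured disc around $y$. This set is connected, so $Q$ would have one sign on it. $\square$

**Fact 3 (curve selection lemma; Milnor, *Singular Points of Complex Hypersurfaces*, Lemma 3.1).** If $y$ is a non-isolated point of $Z(Q)$, there is a real-analytic $c:[0,\varepsilon)\to\mathbb R^2$ with $c(0)=y$ and $c(t)\in Z(Q)\setminus\{y\}$ for $t>0$.

For example, at the cusp $0\in Z(b^2-a^3)$ one may take $c(t)=(t^2,t^3)$.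

The next lemma turns a sign change of a polynomial along an analytic curve into a non-isolated zero of one of its irreducible factors. It is used twice.

**Lemma 2.** Let $c:J\to\mathbb R^2$ be real analytic on an open interval $J$, let $F\in\mathbb R[a,b]$, and suppose $F\circ c$ has opposite strict signs at two points $s<s'$ of $J$. Then there are $t_*\in(s,s')$ and an irreducible factor $Q_1$ of $F$ such that $Q_1\circ c$ changes sign at the zero $t_*$. Consequently $F(c(t_*))=0$, $Q_1\circ c\not\equiv0$, and $c(t_*)$ is a non-isolated point of $Z(Q_1)$.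

**Proof.** The function $f=F\circ c$ is analytic and $f\not\equiv0$, so it has finitely many zeros in $[s,s']$. Between consecutive zeros its sign is constant, and the first and last signs differ, so $f$ changes sign at some zero $t_*\in(s,s')$. Write $F$ as a constant times a product of irreducible factors. Each factor composed with $c$ is analytic and $\not\equiv0$ (otherwise $f\equiv0$), so it has a constant strict sign just to the left and just to the right of $t_*$. If none of these signs changed at $t_*$, the sign of the product would not change. So some factor $Q_1$ has $Q_1\circ c$ changing sign at $t_*$. By continuity $Q_1(c(t_*))=0$, and $Q_1$ takes both signs in every neighborhood of $c(t_*)$. Fact 2 applies. $\square$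

## 7. Admissible quadruples and the step along a curve

The following definition collects what must survive from one step to the next.

**Definition 3.** A quadruple $(y,Q,P,P')$ is *admissible* if

* $y\in S$;
* $Q\in\mathbb R[a,b]$ is irreducible and $y$ is a non-isolated point of $Z(Q)$;
* $P,P'$ are overlap polynomials with $Q\mid P$, $Q\nmid P'$ and $P'(y)=0$.

So $Z(Q)$ contains an arc of zeros of $P$ starting at $y$, and $P'$ vanishes at $y$ but, by Fact 1, at only finitely many points of $Z(Q)$. A concrete example is in Section 9.

**Lemma 3 (propagation).** Let $(y,Q,P,P')$ be admissible, $O$ a neighborhood of $y$, $n_0\in\mathbb N$, and $R,T\in\mathbb R[a,b]$ nonzero with $Q\nmid T$. Then there are a point $y_1\in O\cap S\cap Z(Q)$, $y_1\ne y$, an irreducible $Q_1$, and an overlap polynomial $P_1$ from words of length $\ge n_0$, such that $(y_1,Q_1,P_1,P)$ is admissible, $Q_1\nmid R$ and $T(y_1)\neq0$.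

Note the roles in the new quadruple: the old $P$ becomes the new "second" polynomial. The polynomials $R$ and $T$ will be used to avoid integer polynomials: $T(y_1)\ne0$ avoids one now, and $Q_1\nmid R$ prepares for avoiding another at the following step.

**Proof.**

**Step 1: an arc of $Z(Q)$ without accidental zeros.** Take $c:[0,\varepsilon)\to\mathbb R^2$ from Fact 3 for $(Q,y)$; after shrinking $\varepsilon$, its image lies in $O\cap S$. Write $PR=Q^e\tilde R$ with $Q\nmid\tilde R$. Since $Q$ divides none of $P',\tilde R,T$, Fact 1 shows that
$$Z(Q)\cap\bigl(Z(P')\cup Z(\tilde R)\cup Z(T)\bigr)$$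
is finite. As $c(t)\to y$ and $c(t)\neq y$ for $t>0$, there is $t_1\in(0,\varepsilon)$ such that none of $P',\tilde R,T$ vanishes at $c(t)$ for $0<t\le t_1$. Let $\sigma\in\{1,-1\}$ be the sign of $P'(c(t_1))$.

**Step 2: the new overlap polynomial.** We want an overlap polynomial with opposite signs at $y$ and at $c(t_1)$. Let $P'=P_{\mathtt i,\mathtt j}$ with $\mathtt i,\mathtt j$ of type $(p,q)$. For $N\ge n_0$ put $\mathtt u=1^N$ and let $\{\mathtt v,\mathtt w\}=\{12,21\}$ in an order to be chosen. Since $\tau_{21}-\tau_{12}=1-a$, (4) gives
$$P_1:=P_{\mathtt{iuv},\mathtt{juw}}=P'\pm a^{p+N}b^q(1-a),$$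
where the order of $\mathtt v,\mathtt w$ decides the sign. At $y$ we have $P'(y)=0$, while $a^{p+N}b^q(1-a)\neq0$ because $y\in S$. So we can choose the order, depending on $N$, such that $\sigma P_1(y)<0$. At $c(t_1)\in S$ the added term tends to $0$ as $N\to\infty$, because $|a|<1$ there, while $\sigma P'(c(t_1))>0$ is fixed. So for large $N$ we also have $\sigma P_1(c(t_1))>0$. Fix such an $N\geq n_0$. The words of $P_1$ have length at least $n_0$.

**Step 3: a crossing.** By continuity $\sigma P_1\circ c<0$ at some $\delta\in(0,t_1)$. Apply Lemma 2 to $c$ on $(0,\varepsilon)$, $F=P_1$, $s=\delta$, $s'=t_1$. It gives $t_*\in(\delta,t_1)$ and an irreducible factor $Q_1$ of $P_1$ such that $Q_1\circ c\not\equiv0$ and $y_1:=c(t_*)$ is a non-isolated point of $Z(Q_1)$. By the choice of $c$ and $t_1$: $y_1\in O\cap S\cap Z(Q)$, $y_1\ne y$, $T(y_1)\ne0$ and $\tilde R(y_1)\neq0$.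

**Step 4: the new curve is a new one.** Since $Q\circ c\equiv0$ and $Q_1\circ c\not\equiv0$, $Q_1$ is not a constant multiple of $Q$. If $Q_1\mid P$ or $Q_1\mid R$, then $Q_1\mid PR=Q^e\tilde R$; as $Q_1$ is prime in $\mathbb R[a,b]$ and does not divide $Q$, it divides $\tilde R$, so $\tilde R(y_1)=0$, a contradiction. Hence $Q_1\nmid P$ and $Q_1\nmid R$.

**Step 5: admissibility.** We have $y_1\in S$, $y_1$ is a non-isolated point of $Z(Q_1)$, $Q_1\mid P_1$ and $Q_1\nmid P$. Finally $P(y_1)=0$, because $Q\mid P$ and $Q(y_1)=0$. So $(y_1,Q_1,P_1,P)$ is admissible. $\square$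

## 8. The chain and its limit points

**Proposition 4.** Let $(y_0,Q_0,P_0,P_0')$ be admissible, $V$ a neighborhood of $y_0$, and $(\varepsilon_n)$ a sequence of positive numbers. Then $V\cap S$ contains continuum many $(a,b)$, with $a,b$ algebraically independent over $\mathbb Q$, such that $\Phi_{a,b}$ has no exact overlaps and $\Delta_n\le\varepsilon_n$ for all large $n$.

**Proof.**

**Step 1: set-up.** Replacing $\varepsilon_n$ by $\min_{m\le n}\varepsilon_m$, we may assume that $(\varepsilon_n)$ is nonincreasing. Let $R_0=1$ and let $R_1,R_2,\dots$ enumerate the nonzero polynomials in $\mathbb Z[a,b]$; all overlap polynomials are among them. Let $V_0$ be an open disc about $y_0$ with $\overline{V_0}\subset V\cap S$, and let $n_0$ be the length of the words defining $P_0$.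

**Step 2: one link.** Suppose we have an admissible $(y_k,Q_k,P_k,P_k')$ with $Q_k\nmid R_k$, where $P_k$ comes from words of length $n_k$, and an open disc $V_k\ni y_k$. For $k=0$ this holds, since $Q_0\nmid1$. Apply Lemma 3 with $O=V_k$, $R=R_{k+1}$, $T=R_k$, requiring words longer than $n_k$. We get an admissible $(y_{k+1},Q_{k+1},P_{k+1},P_k)$ with
$$y_{k+1}\in V_k\cap Z(Q_k),\quad Q_{k+1}\nmid R_{k+1},\quad R_k(y_{k+1})\ne0,\quad n_{k+1}>n_k.$$
Since $Q_k\mid P_k$, $P_k(y_{k+1})=0$. Now that $n_{k+1}$ is known, continuity gives an open disc $V_{k+1}$ about $y_{k+1}$ of radius $<2^{-k}$ with $\overline{V_{k+1}}\subset V_k$ and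
$$R_k\neq0\quad\text{and}\quad|P_k|<\varepsilon_{n_{k+1}}\qquad\text{on }\overline{V_{k+1}}.\tag{6}$$

**Step 3: two choices at each link.** Since $y_{k+1}\ne y_k$, we may apply Lemma 3 a second time at the same $y_k$, with a smaller neighborhood $O\subset V_k$ of $y_k$ that does not contain the first $y_{k+1}$. This gives a second, different choice of $y_{k+1}$, and shrinking both discs makes their closures disjoint. Repeating, we obtain a binary tree of discs. Along each branch the closed discs are nested with radii tending to $0$, so they have exactly one common point. Two branches separate at some link into disjoint closed discs, so their points differ. There are continuum many branches.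

**Step 4: properties of the limit.** Let $\{(a,b)\}=\bigcap_k\overline{V_k}$ for one branch; then $(a,b)\in V\cap S$. By (6), $R_k(a,b)\neq0$ for all $k$, so $a,b$ are algebraically independent over $\mathbb Q$. In particular no overlap polynomial vanishes at $(a,b)$, and by Lemma 1 there are no exact overlaps. For $n\ge n_0$ choose $k$ with $n_k\le n<n_{k+1}$, which is possible because the integers $n_k$ strictly increase. By (3), (6) and monotonicity,
$$\Delta_n\le|P_k(a,b)|<\varepsilon_{n_{k+1}}\le\varepsilon_n.\qquad\square$$

All that is left for both theorems is to find *one* admissible quadruple at a suitable place.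

## 9. A starting quadruple at the golden point

**Where to look.** At $y=(\lambda,\lambda)$ the maps $\varphi_{122}$ and $\varphi_{211}$ are equal. So for every word $\mathtt u$ the words $122\,\mathtt u\,211$ and $211\,\mathtt u\,122$, which have the same type and are distinct, give the same map at $y$: many overlap polynomials vanish at the same point. We take $\mathtt u=\emptyset$ and $\mathtt u=1$ and check that the two curves cross transversally.

**Proof of Theorem A.** By Proposition 4 it suffices to find an admissible quadruple at $y$.

**Step 1: two overlap polynomials vanishing at $y$.** By (2),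
$$P:=P_{122211,\,211122}=a+ab+ab^2-1-a^3b-a^3b^2,$$
$$P':=P_{1221211,\,2111122}=a+ab+a^2b^2-1-a^4b-a^4b^2,$$
of types $(3,3)$ and $(4,3)$. Using $\lambda+\lambda^2=1$,
$$P(y)=\lambda^3(1-\lambda-\lambda^2)=0,\qquad P'(y)=\lambda^4(1-\lambda-\lambda^2)=0.$$

**Step 2: their gradients are not parallel.** From $\lambda^2=1-\lambda$ we get $\lambda^3=2\lambda-1$, $\lambda^4=2-3\lambda$, $\lambda^5=5\lambda-3$; also $\lambda^3+\lambda^4=\lambda^2$ and $\lambda^4+\lambda^5=\lambda^3$. At $y$,
$$\partial_aP=1+\lambda+\lambda^2-3\lambda^3-3\lambda^4=2-3\lambda^2=3\lambda-1,$$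
$$\partial_bP=\lambda+2\lambda^2-\lambda^3-2\lambda^4=\lambda+(2-2\lambda)-(2\lambda-1)-(4-6\lambda)=3\lambda-1,$$
$$\partial_aP'=1+\lambda+2\lambda^3-4\lambda^4-4\lambda^5=1+\lambda-2\lambda^3=3(1-\lambda),$$
$$\partial_bP'=\lambda+2\lambda^3-\lambda^4-2\lambda^5=\lambda+(4\lambda-2)-(2-3\lambda)-(10\lambda-6)=2(1-\lambda).$$
So $\nabla P(y)=(3\lambda-1)(1,1)$, which is nonzero since $\lambda>\frac13$, and $\nabla P'(y)=(1-\lambda)(3,2)$ is not parallel to it.

**Step 3: the factor $Q$.** Let $Q$ be an irreducible factor of $P$ with $Q(y)=0$ and write $P=QM$. Then $\nabla P(y)=M(y)\nabla Q(y)+Q(y)\nabla M(y)=M(y)\nabla Q(y)$. This is nonzero, so $\nabla Q(y)\neq0$ and $\nabla Q(y)$ is parallel to $(1,1)$. By the implicit function theorem $Z(Q)$ is a smooth curve near $y$, so $y$ is a non-isolated point of it. If $Q\mid P'$, the same computation would make $\nabla P'(y)$ a multiple of $\nabla Q(y)$, contrary to Step 2. Thus $(y,Q,P,P')$ is admissible. $\square$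

**One propagation step made explicit.** Here one can watch Lemma 3 at work. Near $y$ the curve $Z(Q)$ has a parametrization $c(t)=(\lambda+t,\ \lambda-t+O(t^2))$, and $P'(c(t))=(1-\lambda)t+O(t^2)$, which is positive for small $t>0$. The tails $\mathtt v=12$, $\mathtt w=21$ give
$$P_1=P_{1221211\,1^N12,\ 2111122\,1^N21}=P'-a^{4+N}b^3(1-a).$$
Put $\delta_N=\lambda^{7+N}$ and $t=s\delta_N$ with $0\le s\le2$. Since $N\delta_N\to0$, the subtracted term at $c(t)$ is $(1+o(1))(1-\lambda)\delta_N$, so $P_1(c(s\delta_N))/((1-\lambda)\delta_N)\to s-1$ uniformly in $s\in[0,2]$ as $N\to\infty$. Hence, for large $N$, $P_1\circ c$ has a zero at some $t=(1+o(1))\lambda^{7+N}$: the step along the curve is exponentially small in the number of letters added.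

## 10. Starting quadruples in every open set with $|a|+|b|>1$

For Theorem B(ii) we imitate the golden point. There, two words of different types had equal ratios along a curve (namely $a=b$) and equal translation parts at one point of the curve. Near an arbitrary point with $|a|+|b|>1$ we shall find words $\mathtt X,\mathtt Y$ of the same kind; then all the words $\mathtt{XuY}$, $\mathtt{YuX}$ give the same map at one point. Since $\mathtt X,\mathtt Y$ will not be explicit, the gradient computation has to be replaced: we show instead that the polynomials for $\mathtt u=\emptyset,1,2$ cannot all share the same factor $Q$.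

**Proof of Theorem B(ii).** By Proposition 4 it suffices to find an admissible quadruple with $y\in V$. We may assume that $V$ lies in one open quadrant; let $\sigma_1,\sigma_2$ be the signs of $a,b$ there.

**Step 1: a curve with multiplicatively dependent ratios.** On this curve words of different types will have equal ratios. The function $\log|b|/\log|a|$ is continuous and positive on $V$, and not constant on any open set, so it takes a rational value: there is $(a_0,b_0)\in V$ with $\log|b_0|/\log|a_0|=l/m$. Doubling numerator and denominator if necessary, we take $l,m$ to be positive *even* integers. Let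
$$g(t)=(\sigma_1e^{-mt},\ \sigma_2e^{-lt}),\qquad t>0,$$
and choose $t_0$ with $g(t_0)=(a_0,b_0)$. The map $g$ is analytic and a homeomorphism onto its image. Since $l,m$ are even, $a^l=b^m$ is equivalent to $|a|^l=|b|^m$, i.e. to $|a|=e^{-mt}$, $|b|=e^{-lt}$ for some $t$. So in this quadrant of $S$, the set $\{a^l=b^m\}$ is exactly the image of $g$.

**Step 2: coding.** For an infinite word $\omega$ let $\omega|_n$ be its prefix of length $n$ and
$$\pi(\omega)=\lim_{n\to\infty}\tau_{\omega|_n}=\sum_{k:\ \omega_k=2}r_{\omega|_{k-1}}.$$
With $\rho=\max(|a|,|b|)<1$ the $k$-th term is at most $\rho^{k-1}$ in absolute value, so the series converges. Composed with $g$, its terms are $\pm e^{-\kappa t}$ with integers $\kappa\ge(k-1)\min(l,m)$; it converges locally uniformly for complex $t$ with $\operatorname{Re}t>0$, so $\pi(\omega)\circ g$ is real analytic on $(0,\infty)$. If a finite word $\mathtt v$ has prefix $\omega|_n$, then $\tau_{\mathtt v}$ and $\pi(\omega)$ have the same terms up to the $n$-th letter, and each remainder is at most $\sum_{k>n}\rho^{k-1}$. Hence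
$$|\tau_{\mathtt v}-\pi(\omega)|\le\frac{2\rho^n}{1-\rho}.\tag{7}$$
Every $x\in X$ is of the form $\pi(\omega)$: iterating $X=\varphi_1(X)\cup\varphi_2(X)$ gives $\omega$ with $x\in\varphi_{\omega|_n}(X)$ for all $n$, and since $0\in X$, $|x-\tau_{\omega|_n}|=|x-\varphi_{\omega|_n}(0)|\le\rho^n|I|\to0$. Likewise every point of $\varphi_{\mathtt w}(X)$ is $\pi(\omega)$ for some $\omega$ extending $\mathtt w$. Conversely, $\pi(\omega)\in\varphi_{\omega|_n}(X)\subset\varphi_{\omega|_n}(I)$ for every $n$, as a limit of the points $\varphi_{\omega|_j}(0)$, $j\ge n$, of this compact set.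

**Step 3: two codings of one point at $t_0$.** At the parameter $g(t_0)$ we have $|a|+|b|>1$. So by Section 4, $X=I$ and $\varphi_1(I)\cap\varphi_2(I)$ has interior. Pick $x$ in this interior that is not an endpoint of any of the countably many intervals $\varphi_{\mathtt u}(I)$, $\mathtt u$ a finite word. Since $\varphi_i(I)=\varphi_i(X)$, there are $\omega$ with $\omega_1=1$ and $\omega'$ with $\omega'_1=2$ such that $\pi(\omega)=\pi(\omega')=x$ at $t_0$. Moreover $x$ lies in $\varphi_{\omega|_n}(I)$ and $\varphi_{\omega'|_n}(I)$ and is no endpoint, so it is interior to both, for all $n$.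

**Step 4: the codings separate at a nearby $t_1$.** Keep $\omega,\omega'$ fixed and let $D=(\pi(\omega)-\pi(\omega'))\circ g$, an analytic function on $(0,\infty)$. Then $D(t_0)=0$. For large $t$ we have $|a|+|b|<1$ at $g(t)$; there $\pi(\omega)\in\varphi_1(I)$ and $\pi(\omega')\in\varphi_2(I)$ lie in disjoint intervals, so $D(t)\ne0$. Hence $D\not\equiv0$, its zeros are isolated, and there is $t_1\ne t_0$ so close to $t_0$ that $g$ maps the closed interval between them into $V$, with $D(t_1)\neq0$. Let $\sigma=\operatorname{sign}D(t_1)$.

**Step 5: finite words with opposite order at $t_0$ and $t_1$.** By (7), at $t_1$ we can fix $n\geq1$ with $4\rho^n/(1-\rho)<|D(t_1)|$; then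
$$\sigma(\tau_{\mathtt X}-\tau_{\mathtt Y})>0\ \text{ at }t_1,\ \text{for all finite extensions }\mathtt X\text{ of }\omega|_n\text{ and }\mathtt Y\text{ of }\omega'|_n.$$
At $t_0$, $x$ is interior to both $\varphi_{\omega|_n}(I)$ and $\varphi_{\omega'|_n}(I)$. So for small $s>0$ the points $\xi=x-\sigma s\in\varphi_{\omega|_n}(I)$ and $\eta=x+\sigma s\in\varphi_{\omega'|_n}(I)$ satisfy $\sigma(\xi-\eta)<0$. Since $I=X$ at $t_0$, $\xi$ and $\eta$ are coded by infinite words extending $\omega|_n$ and $\omega'|_n$. By (7), sufficiently long prefixes $\mathtt X_0,\mathtt Y_0$ of these words (of length $\ge n$) have the property that all their finite extensions $\mathtt X,\mathtt Y$ satisfy $\sigma(\tau_{\mathtt X}-\tau_{\mathtt Y})<0$ at $t_0$. They also extend $\omega|_n$, $\omega'|_n$, so the inequality at $t_1$ holds as well.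

**Step 6: adjusting the types.** By appending 1's and 2's to $\mathtt X_0$ and $\mathtt Y_0$ we can make the difference of the types any pair of integers. Choose extensions with
$$\mathrm{type}(\mathtt X)-\mathrm{type}(\mathtt Y)=(l,-m).$$
Put $A=r_{\mathtt X}$ and $B=r_{\mathtt Y}$. On $S$ we have $A/B=a^lb^{-m}$, so $A=B$ if and only if $a^l=b^m$; in particular $A=B$ along $g$. Let $F=(\tau_{\mathtt X}-\tau_{\mathtt Y})\circ g$. It is analytic and
$$\sigma F(t_0)<0<\sigma F(t_1).$$

**Step 7: overlap polynomials vanishing together.** For $\mathtt u\in\{\emptyset,1,2\}$ the words $\mathtt{XuY}$, $\mathtt{YuX}$ have the same type, and they are distinct since $\mathtt X$ starts with 1 and $\mathtt Y$ with 2. By (1),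
$$P_{\mathtt u}:=P_{\mathtt{XuY},\mathtt{YuX}}=(\tau_{\mathtt X}-\tau_{\mathtt Y})+(A-B)\tau_{\mathtt u}+r_{\mathtt u}(A\tau_{\mathtt Y}-B\tau_{\mathtt X}).\tag{8}$$
Along $g$ we have $A=B$, so
$$P_{\mathtt u}\circ g=F\cdot\bigl((1-r_{\mathtt u}A)\circ g\bigr),\qquad 1-r_{\mathtt u}A>0\ \text{ on }S.\tag{9}$$
In particular $P_\emptyset\circ g$ has opposite strict signs at $t_0$ and $t_1$. Lemma 2 gives $t_*$ strictly between $t_0$ and $t_1$ and an irreducible factor $Q$ of $P_\emptyset$ such that $y:=g(t_*)\in V$ is a non-isolated point of $Z(Q)$ and $P_\emptyset(y)=0$. By (9), $F(t_*)=0$, and so $P_\emptyset(y)=P_1(y)=P_2(y)=0$.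

**Step 8: $Q\nmid P_1$ or $Q\nmid P_2$.** This is the last condition for admissibility. Suppose $Q$ divides both. Choose $z_k\to y$ with $z_k\neq y$ and $z_k\in Z(Q)\cap V$. At $z_k$ all of $P_\emptyset,P_1,P_2$ vanish.

The equation $P_\emptyset=0$ means $\varphi_{\mathtt X}\varphi_{\mathtt Y}=\varphi_{\mathtt Y}\varphi_{\mathtt X}$. If $c$ is the fixed point of $\varphi_{\mathtt X}$, then $\varphi_{\mathtt X}(\varphi_{\mathtt Y}(c))=\varphi_{\mathtt Y}(\varphi_{\mathtt X}(c))=\varphi_{\mathtt Y}(c)$, so $\varphi_{\mathtt Y}(c)=c$: the two contractions share the fixed point $c$, and $\varphi_{\mathtt X}(x)=c+A(x-c)$, $\varphi_{\mathtt Y}(x)=c+B(x-c)$.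

For $i=1,2$, the equation $P_i=0$ means $\varphi_{\mathtt X}\varphi_i\varphi_{\mathtt Y}=\varphi_{\mathtt Y}\varphi_i\varphi_{\mathtt X}$. Evaluated at $c$, this says
$$c+A(\varphi_i(c)-c)=c+B(\varphi_i(c)-c).$$
If $A\ne B$ at $z_k$, then $\varphi_1(c)=c=\varphi_2(c)$, which is impossible because the fixed points $0$ and $1/(1-b)$ differ. So $A=B$ at $z_k$, and by Steps 1 and 6, $z_k=g(t_k)$ for some $t_k$. As $g$ is a homeomorphism onto its image, $t_k\to t_*$, and $t_k\ne t_*$. By (9), $P_\emptyset(g(t_k))=0$ gives $F(t_k)=0$. So $t_*$ is a non-isolated zero of the analytic function $F\not\equiv0$, a contradiction.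

**Step 9: conclusion.** Choose $i\in\{1,2\}$ with $Q\nmid P_i$. Then $y\in V\subset S$ is a non-isolated point of $Z(Q)$, $Q\mid P_\emptyset$, $Q\nmid P_i$ and $P_i(y)=0$. So $(y,Q,P_\emptyset,P_i)$ is admissible with $y\in V$, and Proposition 4 applies. $\square$

**The set of possible ratios.** Let $E\subset S$ be the set of ratio pairs $(r_1,r_2)$ for which some two-map system has super-exponential condensation and no exact overlaps. By Theorem B(i), $E$ contains no point with $|r_1|+|r_2|\le1$. By Theorem B(ii), $E$ has continuum many points in every nonempty open subset of $\{|r_1|+|r_2|>1\}$, for every choice of signs, and for the normalized tuples this holds at every prescribed speed. Points of $S$ with $|r_1|+|r_2|=1$ are limits of points of $S$ with larger sum, so the closure of $E$ in $S$ is exactly $\{|r_1|+|r_2|\ge1\}$. The examples constructed have algebraically independent ratios, so $|r_1|\ne|r_2|$ in all of them; the one-parameter homogeneous subfamily $r_1=r_2$ is not addressed by this argument and is not needed for the problem as posed.
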